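\title{M\"obius orthogonality in short intervals for horocycle flows}

\begin{abstract}
Let $\Gamma$ be a cocompact lattice in $PSL_2(\mathbb R)$ and let $h_t$, $t\neq0$, be a time-$t$ map of the horocycle flow on $X=\Gamma\backslash PSL_2(\mathbb R)$. We prove that $(X,h_t)$ has M\"obius orthogonality on moving orbits, that every uniquely ergodic model of $h_t$ is M\"obius disjoint, and that the averages $\frac1N\sum_{n\le N}f(h_t^nx)\mu(n)$ tend to zero uniformly in $x$. All three statements follow from one estimate: for most $n$, the M\"obius function on a short window $[n,n+H)$ is orthogonal to all orbit segments of length $H$ at once. The proof combines Ratner's measure classification, an inequality of Tur\'an--Kubilius type, and an estimate of Matom\"aki--Radziwi{\l}{\l} type that is proved in full.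
\end{abstract}

\section{Introduction}

\subsection{Three questions}

Let $\mu$ be the M\"obius function: $\mu(n)=(-1)^k$ if $n$ is a product of $k$ distinct primes, and $\mu(n)=0$ if $n$ is divisible by the square of a prime. We set $\mu(n)=0$ for $n\le0$. A \emph{topological dynamical system} $(X,T)$ is a compact metric space $X$ with a continuous map $T\colon X\to X$. It is \emph{M\"obius disjoint} if
\begin{equation}\label{eq:mdis}
\lim_{N\to\infty}\frac1N\sum_{n\le N}f(T^nx)\mu(n)=0\qquad\text{for all }f\in C(X)\text{ and }x\in X .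
\end{equation}
It has the \emph{MOMO property} (M\"obius orthogonality on moving orbits) if for every sequence of integers $0=b_0<b_1<b_2<\cdots$ with $b_{k+1}-b_k\to\infty$, every sequence $(x_k)_{k\ge0}$ in $X$ and every $f\in C(X)$,
\begin{equation}\label{eq:momo}
\frac1{b_K}\sum_{k<K}\Big|\sum_{b_k\le n<b_{k+1}}f(T^{n-b_k}x_k)\mu(n)\Big|\to0\qquad(K\to\infty).
\end{equation}
In \eqref{eq:mdis} one orbit is compared with $\mu$ over a long interval. In \eqref{eq:momo} the integers are cut into blocks whose lengths may grow arbitrarily slowly, an adversary who knows $\mu$ restarts the orbit at the beginning of each block, and cancellation must take place inside the blocks. The choice $b_k=k^2$, $x_k=T^{b_k}x$ shows that \eqref{eq:momo} implies \eqref{eq:mdis}, since $b_{k+1}/b_k\to1$. When $X$ is a single point, \eqref{eq:mdis} says that $\sum_{n\le N}\mu(n)=o(N)$, while \eqref{eq:momo} says that $\mu$ has cancellation in most short intervals. So a proof of the MOMO property for any system contains a theorem on $\mu$ in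 short intervals.

Let $\Gamma\subset G=PSL_2(\mathbb R)$ be a cocompact lattice, let $X=\Gamma\backslash G$, and let $m_X$ be the Haar probability measure on the compact space $X$. When $\Gamma$ has no torsion, $X$ is the unit tangent bundle of a compact surface of constant negative curvature. The \emph{horocycle flow} on $X$ is
\[
h_s(\Gamma g)=\Gamma g\,u(s),\qquad u(s)=\begin{pmatrix}1&s\\0&1\end{pmatrix},\qquad s\in\mathbb R .
\]
A system $(Y,S)$ is \emph{uniquely ergodic} if it has exactly one invariant Borel probability measure $\nu$; in that case $\frac1n\sum_{i<n}\Phi(S^iy)\to\int\Phi\,d\nu$ uniformly in $y\in Y$ for every $\Phi\in C(Y)$. We use the standard fact that for every $t\ne0$ the homeomorphism $h_t$ is uniquely ergodic, with invariant measure $m_X$. A \emph{uniquely ergodic model} of $(X,m_X,h_t)$ is a uniquely ergodic topological system $(Y,S)$, with invariant measure $\nu$, such that $(Y,\nu,S)$ is measure-theoretically isomorphic to $(X,m_X,h_t)$.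

By a theorem of Bourgain, Sarnak and Ziegler, $(X,h_t)$ is M\"obius disjoint for every such $\Gamma$ and every $t\ne0$. The following questions are posed in \cite{FKL}.
\begin{enumerate}
\item[(Q1)] Does $(X,h_t)$ have the MOMO property?
\item[(Q2)] Is every uniquely ergodic model of $(X,m_X,h_t)$ M\"obius disjoint?
\item[(Q3)] Is the convergence in \eqref{eq:mdis} uniform in $x\in X$, for $T=h_t$ and each fixed $f\in C(X)$?
\end{enumerate}

Question (Q3) is natural because the unweighted averages $\frac1N\sum_{n\le N}f(h_t^nx)$ converge uniformly. Question (Q2) asks whether disjointness belongs to the measure-preserving system or only to its smooth realization. It is not a formal consequence of \eqref{eq:mdis} for $(X,h_t)$: an isomorphism is defined up to null sets, and a given orbit in $Y$ may lie in a null set. What unique ergodicity does give is that most blocks of a fixed length $L$ of any orbit in $Y$ resemble orbit blocks in $X$, with starting points that jump from block to block. This is the situation in (Q1).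

One would guess that all three answers are positive, for the following heuristic reason. If $g\in G$ is within $\eta$ of the identity, then $u(-s)gu(s)$ is within $O(\eta(1+s^2))$ of the identity, and $h_s(xg)=h_s(x)\,u(-s)gu(s)$. So up to a fixed precision there are only $H^{O(1)}$ sequences $(f(h_{tj}\xi))_{0\le j<H}$ as $\xi$ ranges over $X$. A random sign sequence of length $H$ has a correlation above a fixed threshold with a given sequence with probability exponentially small in $H$, and hence with none of them for most windows.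

\subsection{Results}

The three answers are positive. We call $(Y,S)$ a \emph{uniquely ergodic model of a factor} of $(X,m_X,h_t)$ if it is uniquely ergodic with invariant measure $\nu$ and there is a measurable map $\pi\colon X\to Y$ with $\pi_*m_X=\nu$ and $\pi\circ h_t=S\circ\pi$ almost everywhere. When $\pi$ is an isomorphism, this is a uniquely ergodic model of $(X,m_X,h_t)$.

\begin{theorem}\label{thm:answers}
Let $\Gamma\subset PSL_2(\mathbb R)$ be a cocompact lattice and let $t\ne0$.
\begin{enumerate}
\item[(1)] The system $(X,h_t)$ has the MOMO property. More generally,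
\[
\frac1{b_K}\sum_{k<K}\Big|\sum_{b_k\le n<b_{k+1}}f\big(h_{t_k(n-b_k)}x_k\big)\mu(n)\Big|\to0\qquad(K\to\infty)
\]
for every $f\in C(X)$, every bounded real sequence $(t_k)$, every sequence $(x_k)$ in $X$ and all integers $0=b_0<b_1<\cdots$ with $b_{k+1}-b_k\to\infty$.
\item[(2)] Every uniquely ergodic model $(Y,S)$ of $(X,m_X,h_t)$, or of a measure-theoretic factor of it, is M\"obius disjoint. It has the MOMO property, and for every $F\in C(Y)$
\begin{equation}\label{eq:modelwindows}
\lim_{H\to\infty}\limsup_{N\to\infty}\frac1N\sum_{n\le N}\ \sup_{y\in Y}\Big|\frac1H\sum_{0\le j<H}F(S^jy)\mu(n+j)\Big|=0 .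
\end{equation}
\item[(3)] For all $C\ge1$ and $f\in C(X)$,
\[
\sup_{|\tau|\le C}\ \sup_{x\in X}\Big|\frac1N\sum_{n\le N}f(h_{\tau n}x)\mu(n)\Big|\to0\qquad(N\to\infty).
\]
\end{enumerate}
\end{theorem}

The proof does not use the theorem of Bourgain, Sarnak and Ziegler. It isolates one property of the horocycle flow. A \emph{continuous flow} on a compact metric space $X$ is a jointly continuous action $(s,x)\mapsto\varphi_sx$ of $\mathbb R$ on $X$.

\begin{definition}\label{def:N}
A continuous flow $(\varphi_s)$ on a compact metric space $X$ has \emph{property \textup{(N)}} if for all $\tau,\tau'\in\mathbb R$ and all integers $k\ge1$, every Borel probability measure on $X\times X\times\mathbb R/k\mathbb Z$ that is invariant under the flow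
\begin{equation}\label{eq:skew}
(x,x',z)\mapsto(\varphi_{\tau s}x,\ \varphi_{\tau's}x',\ z+s),\qquad s\in\mathbb R,
\end{equation}
is invariant under all translations $(x,x',z)\mapsto(x,x',z+c)$, $c\in\mathbb R$.
\end{definition}

The coordinate $z$ is a clock that shows the time modulo $k$. Property (N) says that two orbits, run at any two speeds, together carry no statistical information about the clock.

\begin{theorem}\label{thm:A}
Let $(\varphi_s)$ be a continuous flow with property \textup{(N)} on a compact metric space $X$, let $f\in C(X)$ and $C\ge1$. Then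
\begin{equation}\label{eq:A}
\lim_{H\to\infty}\limsup_{N\to\infty}\frac1N\sum_{n\le N}\ \sup_{|\tau|\le C}\ \sup_{\xi\in X}\Big|\frac1H\sum_{0\le j<H}\mu(n+j)f(\varphi_{\tau j}\xi)\Big|=0 .
\end{equation}
\end{theorem}

\begin{theorem}\label{thm:B}
For every cocompact lattice $\Gamma\subset PSL_2(\mathbb R)$ the horocycle flow on $\Gamma\backslash PSL_2(\mathbb R)$ has property \textup{(N)}. Hence \eqref{eq:A} holds for $\varphi_s=h_s$.
\end{theorem}

Section~\ref{sec:idea} shows the mechanism of Theorem~\ref{thm:A} on the flow on one point and shows on the circle what (N) excludes. Section~\ref{sec:soft} deduces Theorem~\ref{thm:answers} from Theorems~\ref{thm:A} and~\ref{thm:B}, and Section~\ref{sec:N} proves Theorem~\ref{thm:B}. Sections~\ref{sec:restrict} and~\ref{sec:transport} reduce Theorem~\ref{thm:A} to an arithmetic estimate, Proposition~\ref{prop:V}, which is proved in Section~\ref{sec:arith}.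

\subsection*{Notation}
We write $e(x)=e^{2\pi ix}$. The letters $p,p_0,q_1$ and, as a summation index next to $p$, $p'$ denote primes; $H$ and $L$ as window lengths are positive integers. A sum over $n\le N$ runs over $1\le n\le N$. Implied constants in $O(\cdot)$ and $\ll$ are absolute unless a subscript indicates a dependence.

\section{The mechanism in the simplest case}\label{sec:idea}

In \eqref{eq:A} the weight $f(\varphi_{\tau j}\xi)$ changes at every step $j$, and $(\tau,\xi)$ may depend on the window in the worst way. The plan is to move the correlation, with the same point $\xi$, to many other windows and to superimpose these so that the weight becomes locally constant. We first run the three steps on the flow on one point with $f=1$, where the quantity to bound is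
\[
D(y)=\frac1H\sum_{y\le n<y+H}\mu(n).
\]

\subsection*{Step 1: restriction to multiples of a prime}
For real $y$ the interval $[y,y+H)$ contains exactly $H$ integers; for sequences on these integers put $\langle a,b\rangle=\frac1H\sum_{y\le n<y+H}a_n\overline{b_n}$. For a prime $p$ let
\begin{equation}\label{eq:gp}
g_p(n)=p\,\mathbf 1_{p\mid n}-1=\sum_{a=1}^{p-1}e\Big(\frac{an}p\Big).
\end{equation}
Then $\langle a,g_p\rangle$ is the difference between the normalized average of $a_n$ over the multiples of $p$ and the average over all $n$. The number of multiples of $d$ in the window differs from $H/d$ by at most $1$. Since $g_p^2=(p^2-2p)\mathbf 1_{p\mid n}+1$,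
\begin{equation}\label{eq:norm}
\|g_p\|^2\le\frac1H\Big((p^2-2p)\Big(\frac Hp+1\Big)+H\Big)\le p+\frac{p^2}H ,
\end{equation}
and for $p\ne p'$
\[
\langle g_p,g_{p'}\rangle=\frac1H\Big(pp'\Big(\frac H{pp'}+O(1)\Big)-p\Big(\frac Hp+O(1)\Big)-p'\Big(\frac H{p'}+O(1)\Big)+H\Big)=O\Big(\frac{pp'}H\Big).
\]
So for a fixed finite set $\mathcal P$ of primes and large $H$, the vectors $p^{-1/2}g_p$ are almost orthogonal and have norm at most about $1$. Such vectors satisfy a form of Bessel's inequality.

\begin{lemma}\label{lem:bessel}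
For vectors $x$ and $\psi_1,\dots,\psi_r$ in a complex inner product space,
\[
\sum_{i}|\langle x,\psi_i\rangle|^2\le\|x\|^2\,\max_i\sum_{l}|\langle\psi_i,\psi_l\rangle| .
\]
\end{lemma}

\begin{proof}
Let $c_i=\langle x,\psi_i\rangle$, $\Sigma=\sum_i|c_i|^2$, and let $R$ be the maximum. Then $\Sigma=\langle x,\sum_ic_i\psi_i\rangle\le\|x\|\,\|\sum_ic_i\psi_i\|$, and $|c_ic_l|\le\frac12(|c_i|^2+|c_l|^2)$ gives $\|\sum_ic_i\psi_i\|^2\le\sum_{i,l}|c_ic_l||\langle\psi_i,\psi_l\rangle|\le R\Sigma$. Hence $\Sigma^2\le\|x\|^2R\Sigma$.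
\end{proof}

We obtain $\sum_{p\in\mathcal P}\frac1p|\langle\mu,g_p\rangle|^2\le2$ for large $H$. If $\sum_{p\in\mathcal P}1/p$ is large, then $\langle\mu,g_p\rangle$ is small for most $p\in\mathcal P$, counted with weight $1/p$. For such $p$, since $\mu(pm)=-\mu(m)$ unless $p\mid m$,
\[
D(y)\approx\frac pH\sum_{\substack{y\le n<y+H\\p\mid n}}\mu(n)\approx-\frac pH\sum_{y/p\le m<y/p+H/p}\mu(m).
\]

\subsection*{Step 2: transport}
Let $p_0$ be a second prime with $p_0/p$ close to $1$, and apply Step 1 to the window that starts at $z=yp_0/p$, with the prime $p_0$. Since $z/p_0=y/p$, we arrive at nearly the same sum over $m$. Hence $D(y)\approx D(yp_0/p)$ for most pairs $(p,p_0)$.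

\subsection*{Step 3: superposition}
Let $p,p_0$ range over the $\sigma$ primes in $[P,(1+\kappa)P]$, with $\kappa$ small. Fix $p_0$, put $y'=p_0y$ and average over $p$. The window $y'/p\le n<y'/p+H$ is $y'\le pn<y'+pH$, which is nearly $y'\le pn<y'+PH$ for every $p$. So
\[
D(y)\approx\frac1{\sigma H}\sum_{p}\ \sum_{y'\le pn<y'+PH}\mu(n).
\]

Now put the weight back. A term $\mu(n)f(\varphi_{\tau(n-y)}\xi)$ with $n=pm$ has time $\tau(pm-y)$. In the window at $z$ the same $m$ appears as $n=p_0m$, and to see the same time there we must use the speed $\tau p/p_0$. This is why Theorem~\ref{thm:A} concerns a flow and a range of speeds even if one is interested in a single $t$. After superposition the pair $(p,n)$ has weight $f(\varphi_{\tau(pn-y')/p_0}\xi)$. As a function of $pn$ this weight is slowed down by the factor $p_0\approx P$, so it is nearly constant when $pn$ ranges over an interval of length $\varepsilon P$. A single window has one term per unit of time. The superposition has about $\sigma$ terms per unit of time,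 and so about $\varepsilon\sigma$ terms on each stretch where the weight is constant. It remains to show that
\[
\sum_p\ \sum_{x\le pn<x+\varepsilon P}\mu(n)
\]
has cancellation for most $x$, a statement in which $f,\tau,\xi$ no longer appear. This sum is governed by a product of two Dirichlet polynomials, one over the primes $p$ and one over $n$, and that structure is what Section~\ref{sec:arith} exploits.

\subsection*{What can go wrong}
With weights, Step 1 needs the vectors $p^{-1/2}g_p(n)\overline{f(\varphi_{\tau_p(n-y)}\xi_p)}$ to be almost orthogonal for \emph{arbitrary} $(\tau_p,\xi_p)$. By \eqref{eq:gp} their inner products are correlations of two orbits, at two speeds, with a rational phase $e(n(a/p+b/p'))$. Property (N) is designed to make these correlations vanish.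

\begin{example}\label{ex:circle}
Let $X=\mathbb R/\mathbb Z$, $\varphi_sx=x+s$, $f(x)=e(x)$. For a prime $p$ take $\tau=1/p$, $\tau'=0$, $k=p$. The uniform measure on the closed orbit $\{(z/p,0,z):z\in\mathbb R/p\mathbb Z\}$ is invariant under \eqref{eq:skew} but not under $z\mapsto z+1$, so (N) fails. Step 1 fails too. By \eqref{eq:gp}, $e(n/p)g_p(n)=1+\sum_{b=2}^{p-1}e(bn/p)$, whose average over a window tends to $1$ as $H\to\infty$. So for the constant sequence $1$ and every prime $p$ there is a speed, namely $1/p$, for which the average over the multiples of $p$ differs from the full average by about $1$. The multiples of $p$ see the speed only modulo $1/p$.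
\end{example}

\section{From short windows to the three answers}\label{sec:soft}

We prove Theorem~\ref{thm:answers} assuming Theorems~\ref{thm:A} and~\ref{thm:B}. The tool is the replacement of a long sum by an average of short ones. If $a<b$ are integers and $|c_m|\le1$, then
\begin{equation}\label{eq:slide}
\Big|\sum_{a\le m<b}c_m-\sum_{a\le n\le b-H}\frac1H\sum_{0\le j<H}c_{n+j}\Big|\le2H,
\end{equation}
because each $c_m$ occurs in the double sum with a total weight in $[0,1]$, and the weight is $1$ for $a+H-1\le m\le b-H$.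

\begin{lemma}\label{lem:windows}
Let $\mathcal G$ be a set of sequences $g\colon\mathbb Z_{\ge0}\to\mathbb C$ with $|g|\le1$ that is closed under the shift $g\mapsto g(\cdot+1)$. Put $\mathcal D_H(n)=\sup_{g\in\mathcal G}\big|\frac1H\sum_{0\le j<H}\mu(n+j)g(j)\big|$ and assume
\begin{equation}\label{eq:G}
\lim_{H\to\infty}\limsup_{N\to\infty}\frac1N\sum_{n\le N}\mathcal D_H(n)=0 .
\end{equation}
\begin{enumerate}
\item[(a)] If $0=b_0<b_1<\cdots$ are integers with $b_{k+1}-b_k\to\infty$ and $g_k\in\mathcal G$, then \[\frac1{b_K}\sum_{k<K}\Big|\sum_{b_k\le n<b_{k+1}}g_k(n-b_k)\mu(n)\Big|\to0\qquad(K\to\infty).\]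
\item[(b)] $\sup_{g\in\mathcal G}\big|\frac1N\sum_{n\le N}g(n)\mu(n)\big|\to0$ as $N\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply \eqref{eq:slide} on $[b_k,b_{k+1})$ to $c_m=g_k(m-b_k)\mu(m)$. The inner average that starts at $n$ has modulus at most $\mathcal D_H(n)$, because $j\mapsto g_k(n-b_k+j)$ belongs to $\mathcal G$. Summing over $k<K$, the expression in (a) is at most $\frac1{b_K}\sum_{0\le n<b_K}\mathcal D_H(n)+2HK/b_K$. Here $b_K/K$ is the mean of the gaps $b_{k+1}-b_k$, $k<K$, so $K/b_K\to0$. Let $K\to\infty$ and then $H\to\infty$.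

(b) By \eqref{eq:slide} on $[1,N+1)$, the supremum is at most $\frac1N\sum_{n\le N}\mathcal D_H(n)+2H/N$. Let $N\to\infty$ and then $H\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answers}]
By scaling we may assume that the test functions are bounded by $1$.

\emph{Parts \textup{(1)} and \textup{(3)}.} Let $\mathcal G$ consist of the sequences $j\mapsto f(h_{\tau j}\xi)$ with $|\tau|\le C$ and $\xi\in X$. The shift replaces $\xi$ by $h_\tau\xi$, and \eqref{eq:G} is \eqref{eq:A}, which holds by Theorem~\ref{thm:B}. Lemma~\ref{lem:windows}(b) is part (3). Lemma~\ref{lem:windows}(a), with $C\ge\sup_k|t_k|$, is the general statement in part (1), and $t_k=t$ gives the MOMO property.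

\emph{Part \textup{(2)}.} Write $T=h_t$ and let $(Y,S,\nu)$ and $\pi$ be as in the definition before the theorem. Since $T$ preserves $m_X$, we have $\pi T^j=S^j\pi$ for all $j\ge0$ outside one null set. Let $F\in C(Y)$ with $|F|\le1$. It suffices to prove \eqref{eq:modelwindows}: this is \eqref{eq:G} for the shift-closed family of sequences $j\mapsto F(S^jy)$, $y\in Y$, and then Lemma~\ref{lem:windows} gives the MOMO property and M\"obius disjointness.

The difficulty is that $\pi$ is only measurable and says nothing about a given $y\in Y$. We therefore measure by a \emph{continuous} function how well an orbit block in $Y$ can be imitated in $X$, and let unique ergodicity carry the information from almost every point to every point. Let $\varepsilon>0$. Since $C(X)$ is dense in $L^1(m_X)$, there is $f\in C(X)$ with $\|F\circ\pi-f\|_{L^1(m_X)}<\varepsilon$. Composing $f$ with the nearest-point projection onto the closed unit disk, which is $1$-Lipschitz and fixes the values of $F$, we may assume $|f|\le1$. For $L\ge1$ put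
\[
\Delta_L(y)=\min_{\xi\in X}\frac1L\sum_{0\le j<L}|F(S^jy)-f(T^j\xi)| .
\]
This is the minimum over a compact space of a jointly continuous function, so $\Delta_L\in C(Y)$. Taking $\xi=x$ at the point $y=\pi x$ and using the invariance of $m_X$,
\[
\int\Delta_L\,d\nu=\int\Delta_L(\pi x)\,dm_X(x)\le\frac1L\sum_{j<L}\int|F(\pi T^jx)-f(T^jx)|\,dm_X(x)<\varepsilon .
\]
By unique ergodicity of $(Y,S)$ there is $H(L,\varepsilon)$ such that $\frac1H\sum_{i<H}\Delta_L(S^iy)\le\varepsilon$ for all $y\in Y$ and $H\ge H(L,\varepsilon)$.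

Let $\mathcal D_L(n)=\sup_{\xi\in X}|\frac1L\sum_{j<L}\mu(n+j)f(T^j\xi)|$. Choosing a minimizing $\xi$ in $\Delta_L(y)$, we get $|\frac1L\sum_{j<L}F(S^jy)\mu(n+j)|\le\mathcal D_L(n)+\Delta_L(y)$ for all $n$ and $y$. Apply \eqref{eq:slide} on $[0,H)$ with windows of length $L$, and this bound at the points $S^iy$. For $H\ge H(L,\varepsilon)$,
\[
\sup_{y\in Y}\Big|\frac1H\sum_{j<H}F(S^jy)\mu(n+j)\Big|\le\frac1H\sum_{i<H}\mathcal D_L(n+i)+\varepsilon+\frac{2L}H .
\]
The average of the first term over $n\le N$ is at most $\frac1N\sum_{n\le N+H}\mathcal D_L(n)$. Letting $N\to\infty$, $H\to\infty$ and $L\to\infty$ in this order, and using \eqref{eq:A} for $f$ with $C=\max(1,|t|)$, we find that the upper limit in \eqref{eq:modelwindows} is at most $\varepsilon$. Since $\varepsilon$ is arbitrary, \eqref{eq:modelwindows} follows.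
\end{proof}

\section{Property (N) for horocycle flows}\label{sec:N}

A one-parameter subgroup $U'$ of a Lie group $G'$ is \emph{Ad-unipotent} if $\operatorname{Ad}(g)$ is a unipotent linear map of the Lie algebra for each $g\in U'$. We use Ratner's classification of invariant measures in the following form.

\begin{theorem}[Ratner {\cite[Theorem 1]{Ratner}}]\label{thm:ratner}
Let $G'$ be a connected Lie group, $\Gamma'$ a discrete subgroup and $U'$ a one-parameter Ad-unipotent subgroup. For every $U'$-invariant ergodic Borel probability measure $\rho$ on $\Gamma'\backslash G'$ there are a closed subgroup $L\supset U'$ and a point $\zeta$ such that $\rho$ is $L$-invariant and $\rho(\zeta L)=1$.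
\end{theorem}

The idea is that the group $L$ must be large in the $G$-directions, by unique ergodicity, and that $\mathfrak g=\mathfrak{sl}_2(\mathbb R)$, being simple, has no nonzero homomorphism to the clock $\mathbb R$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By the ergodic decomposition, a probability measure invariant under a continuous flow on a compact metric space is an integral of ergodic invariant probability measures. Invariance under translations of $z$ passes to integrals, so we may take the measure $\rho$ to be ergodic for \eqref{eq:skew}. Let $e_+\in\mathfrak g$ be the nilpotent matrix with $u(s)=\exp(se_+)$.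

\emph{Case $\tau\ne0$, $\tau'\ne0$.} We have $X\times X\times\mathbb R/k\mathbb Z=\Gamma'\backslash G'$ with $G'=G\times G\times\mathbb R$ and $\Gamma'=\Gamma\times\Gamma\times k\mathbb Z$, and \eqref{eq:skew} is right multiplication by $U'=\{(u(\tau s),u(\tau's),s):s\in\mathbb R\}$. The adjoint action of an element of $U'$ is $\exp(\tau s\operatorname{ad}e_+)\oplus\exp(\tau's\operatorname{ad}e_+)\oplus1$, which is unipotent because $\operatorname{ad}e_+$ is nilpotent. Let $L,\zeta$ be as in Theorem~\ref{thm:ratner} and let $\mathfrak l\subset\mathfrak g\oplus\mathfrak g\oplus\mathbb R$ be the Lie algebra of $L$. It suffices to show $(0,0,1)\in\mathfrak l$.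

First, $\mathfrak l$ projects onto each copy of $\mathfrak g$. Let $\mathrm{pr}_1$ denote projection to the first factor and $\mathfrak l_1=\mathrm{pr}_1(\mathfrak l)$. The measure $(\mathrm{pr}_1)_*\rho$ is invariant under $h_\tau$ with $\tau\ne0$, so it equals $m_X$ by unique ergodicity. The Lie group $L$ is second countable, so $\zeta L$ is a countable union of orbits of the identity component $L^\circ$. The projection of such an orbit is an orbit $xL_1$ of the connected Lie subgroup $L_1=\mathrm{pr}_1(L^\circ)$ of $G$ with Lie algebra $\mathfrak l_1$. It is a $\sigma$-compact set, and the image of a second countable manifold of dimension $\dim\mathfrak l_1$ under a smooth map to the $3$-manifold $X$. If $\dim\mathfrak l_1<3$, such an image is $m_X$-null, and then $1=\rho(\zeta L)\le m_X(\mathrm{pr}_1(\zeta L))=0$. So $\mathfrak l_1=\mathfrak g$. The same argument applies to the second factor because $\tau'\ne0$.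

Next let $\mathfrak l_{12}$ be the projection of $\mathfrak l$ to $\mathfrak g\oplus\mathfrak g$. We claim $[\mathfrak l_{12},\mathfrak l_{12}]=\mathfrak l_{12}$. Let $\mathfrak a=\{a\in\mathfrak g:(a,0)\in\mathfrak l_{12}\}$. For $a\in\mathfrak a$ and $b\in\mathfrak g$ there is $b'$ with $(b,b')\in\mathfrak l_{12}$, and $[(b,b'),(a,0)]=([b,a],0)$. So $\mathfrak a$ is an ideal of the simple algebra $\mathfrak g$. If $\mathfrak a=\mathfrak g$, then $\mathfrak l_{12}$ contains $\mathfrak g\oplus0$ and projects onto the second factor, so $\mathfrak l_{12}=\mathfrak g\oplus\mathfrak g$. If $\mathfrak a=0$, the second projection is an isomorphism $\mathfrak l_{12}\to\mathfrak g$. In both cases the claim follows from $[\mathfrak g,\mathfrak g]=\mathfrak g$.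

Since $\mathbb R$ is central, brackets in $\mathfrak l$ have third coordinate $0$, and $\mathfrak l\supset[\mathfrak l,\mathfrak l]=[\mathfrak l_{12},\mathfrak l_{12}]\oplus0=\mathfrak l_{12}\oplus0$. The generator $(\tau e_+,\tau'e_+,1)$ of $U'$ lies in $\mathfrak l$, so $(\tau e_+,\tau'e_+)\in\mathfrak l_{12}$ and $(\tau e_+,\tau'e_+,0)\in\mathfrak l$. The difference is $(0,0,1)$.

\emph{Case where exactly one speed is zero,} say $\tau'=0$. The coordinate $x'$ is invariant under the flow, so by ergodicity $\rho$ is carried by $X\times\{x_0'\}\times\mathbb R/k\mathbb Z$ for one point $x_0'$. Apply Theorem~\ref{thm:ratner} on $(\Gamma\times k\mathbb Z)\backslash(G\times\mathbb R)$ with $U'=\{(u(\tau s),s)\}$. The dimension argument shows that $\mathfrak l$ projects onto $\mathfrak g$, so $\mathfrak l\supset[\mathfrak l,\mathfrak l]=\mathfrak g\oplus0$, and $(0,1)=(\tau e_+,1)-(\tau e_+,0)\in\mathfrak l$.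

\emph{Case $\tau=\tau'=0$.} The flow \eqref{eq:skew} is itself the group of translations of $z$.
\end{proof}

\section{Restriction to multiples of a prime}\label{sec:restrict}

In this section and the next, $(\varphi_s)$ is a flow with property (N), $f\in C(X)$ with $|f|\le1$, and $C\ge1$. We first turn (N) into a uniform statement about finite orbit segments. This is the only place where (N) is used. Compactness of $X$ and of the range of speeds provides the uniformity, and the limiting speeds may be zero, which is why Definition~\ref{def:N} allows $\tau=0$ or $\tau'=0$.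

\begin{lemma}\label{lem:decor}
For every $r\in\mathbb Q\setminus\mathbb Z$ and $C'\ge1$,
\[
\sup_{|\tau|,|\tau'|\le C'}\ \sup_{\xi,\xi'\in X}\Big|\frac1H\sum_{0\le n<H}f(\varphi_{\tau n}\xi)\overline{f(\varphi_{\tau'n}\xi')}\,e(rn)\Big|\to0\qquad(H\to\infty).
\]
\end{lemma}

\begin{proof}
Suppose not. Then there are $c>0$, $H_i\to\infty$ and $(\tau_i,\tau_i',\xi_i,\xi_i')$ for which the average $\Sigma_i$ has modulus at least $c$, and we may assume $(\tau_i,\tau_i')\to(\tau,\tau')$. Choose $k\ge1$ with $rk\in\mathbb Z$, so that $e(rz)$ is well defined on $\mathbb R/k\mathbb Z$. Let $\omega_i$ be the probability measure on $\Omega=X\times X\times\mathbb R/k\mathbb Z$ given by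
\[
\int\Psi\,d\omega_i=\frac1{H_i}\int_0^{H_i}\Psi(\varphi_{\tau_is}\xi_i,\varphi_{\tau_i's}\xi_i',s)\,ds ,
\]
and pass to a subsequence along which $\omega_i$ converges weak-$*$ to a probability measure $\omega$. Let $\Phi^i_s$ and $\Phi_s$ denote the flows \eqref{eq:skew} with speeds $(\tau_i,\tau_i')$ and $(\tau,\tau')$. For $\Psi\in C(\Omega)$ and fixed $s$ we have $|\int\Psi\circ\Phi^i_s\,d\omega_i-\int\Psi\,d\omega_i|\le2|s|\,\|\Psi\|_\infty/H_i$, and $\Psi\circ\Phi^i_s\to\Psi\circ\Phi_s$ uniformly. So $\omega$ is $\Phi$-invariant, and by (N) it is invariant under $z\mapsto z+1$.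

To read the discrete average off the continuous one, we use a test function concentrated near integer times. For $0<\eta<1$ let $\chi\ge0$ be continuous and $1$-periodic, supported in $[0,\eta]+\mathbb Z$, with $\int_0^1\chi=1$, and put $\Psi(x,x',z)=f(x)\overline{f(x')}e(rz)\chi(z)$. Then $\int\Psi\,d\omega_i$ is $1/H_i$ times the sum over $0\le n<H_i$ of integrals over $n\le s\le n+\eta$. On such an interval, replacing $s$ by $n$ in the first three factors changes their product by at most $2\beta(\eta)+2\pi|r|\eta$, where $\beta(\eta)=\sup\{|f(\varphi_ux)-f(x)|:|u|\le C'\eta,\ x\in X\}$ tends to $0$ with $\eta$ by uniform continuity. Fix $\eta$ with $2\beta(\eta)+2\pi|r|\eta\le c/2$. Then $|\int\Psi\,d\omega_i-\Sigma_i|\le c/2$, hence $|\int\Psi\,d\omega|\ge c/2$. But $\Psi(x,x',z+1)=e(r)\Psi(x,x',z)$, so $\int\Psi\,d\omega=e(r)\int\Psi\,d\omega$, and $e(r)\ne1$ forces $\int\Psi\,d\omega=0$, a contradiction.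
\end{proof}

For a sequence $(x_n)_{n\in\mathbb Z}$ with $|x_n|\le1$, a prime $p$ and $y\in\mathbb R$ let
\begin{equation}\label{eq:Ep}
E_p(y)=\sup_{|\tau|\le2C}\ \sup_{\xi\in X}\Big|\frac1H\sum_{y\le n<y+H}x_nf(\varphi_{\tau(n-y)}\xi)\,g_p(n)\Big| .
\end{equation}
This is the worst error made in the window at $y$ by restricting to multiples of $p$. The supremum stands inside the sum over $p$ in the next lemma; this is what allows one prime to serve all $(\tau,\xi)$. The range $2C$ leaves room for the change of speed in the transport step.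

\begin{lemma}\label{lem:lift}
Let $\mathcal P$ be a finite set of primes. There is $H_0=H_0(\mathcal P,f,C)$ such that for all $H\ge H_0$, all $y\in\mathbb R$ and all sequences with $|x_n|\le1$,
\[
\sum_{p\in\mathcal P}\frac1pE_p(y)^2\le2 .
\]
\end{lemma}

\begin{proof}
By compactness the supremum in \eqref{eq:Ep} is attained at some $(\tau_p,\xi_p)$. With the inner product of Section~\ref{sec:idea} and $\psi_p(n)=p^{-1/2}\overline{f(\varphi_{\tau_p(n-y)}\xi_p)}\,g_p(n)$ we have $\frac1pE_p(y)^2=|\langle x,\psi_p\rangle|^2$ and $\|x\|\le1$. By Lemma~\ref{lem:bessel} it suffices to show $\sum_{p'\in\mathcal P}|\langle\psi_p,\psi_{p'}\rangle|\le2$ for each $p$. By \eqref{eq:norm}, $\|\psi_p\|^2\le1+p/H$. For $p'\ne p$ write $n=\lceil y\rceil+m$ with $0\le m<H$, and $\tilde\xi_p=\varphi_{\tau_p(\lceil y\rceil-y)}\xi_p$. By \eqref{eq:gp},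
\[
|\langle\psi_p,\psi_{p'}\rangle|\le\frac1{\sqrt{pp'}}\sum_{a=1}^{p-1}\sum_{b=1}^{p'-1}\Big|\frac1H\sum_{0\le m<H}f(\varphi_{\tau_{p'}m}\tilde\xi_{p'})\overline{f(\varphi_{\tau_pm}\tilde\xi_p)}\,e\Big(m\Big(\frac ap+\frac b{p'}\Big)\Big)\Big| .
\]
The number $a/p+b/p'$ is not an integer, since $p\nmid ap'+bp$. Only finitely many such rationals occur, so Lemma~\ref{lem:decor} with $C'=2C$ shows that the right side tends to $0$ as $H\to\infty$, uniformly in $y$ and in the $(\tau_p,\xi_p)$.
\end{proof}

\section{Transport and the proof of Theorem~\ref{thm:A}}\label{sec:transport}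

\subsection{The arithmetic estimate}
For $0<\kappa\le1$ and real $P\ge2$ let $\mathcal P_P$ be the set of primes in $[P,(1+\kappa)P]$ and $\sigma_P=\#\mathcal P_P$; by the prime number theorem $\sigma_P\sim\kappa P/\log P$ as $P\to\infty$. For $0<\varepsilon\le1$ and real $N\ge1$ put
\begin{equation}\label{eq:V}
\theta=\frac\varepsilon{8N},\qquad V(x)=\sum_{p\in\mathcal P_P}\ \sum_{x\le pn<xe^\theta}\mu(n).
\end{equation}
Intervals of constant logarithmic length suit Dirichlet polynomials. Since $e^\theta-1\le2\theta$,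
\begin{equation}\label{eq:len}
xe^\theta-x\le\varepsilon P\qquad\text{for }0<x\le4PN .
\end{equation}

\begin{proposition}\label{prop:V}
Let $\kappa,\varepsilon\in(0,1]$ and $\delta>0$. There is $P_*$ such that for every $P\ge P_*$ we have $\sigma_P\ge1$ and
\[
\limsup_{N\to\infty}\frac1{\sigma_P}\int_{PN}^{4PN}|V(x)|\frac{dx}x\le\varepsilon\delta .
\]
\end{proposition}

Each pair $(p,n)$ is counted for $x$ in a set of $dx/x$-measure $\theta$, and only $n\le5N$ occur, so the trivial bound is $5N\theta=5\varepsilon/8$. The proposition saves an arbitrarily small factor. We now prove Theorem~\ref{thm:A} assuming it.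

\subsection{Setup and choice of the scale $P$}
For real $y$ put
\[
D(y;\tau,\xi)=\frac1H\sum_{y\le n<y+H}\mu(n)f(\varphi_{\tau(n-y)}\xi),\qquad\mathcal D_H(y)=\sup_{|\tau|\le C}\sup_{\xi\in X}|D(y;\tau,\xi)| ,
\]
and let $E_p(y)$ be given by \eqref{eq:Ep} with $x_n=\mu(n)$. For $y\in(n-1,n]$ the integers in $[y,y+H)$ are $n,\dots,n+H-1$, and $\xi\mapsto\varphi_{\tau(n-y)}\xi$ is a bijection of $X$. So $\mathcal D_H(y)=\mathcal D_H(n)$ and $E_p(y)=E_p(n)$: these are step functions, and the average in \eqref{eq:A} is $\frac1N\int_0^N\mathcal D_H$ for integer $N$. Cut $(0,N]$ into the intervals $(2^{-i-1}N,2^{-i}N]$ and bound $\mathcal D_H\le1$ on those contained in a fixed bounded range. This gives $\limsup_N\frac1N\int_0^N\mathcal D_H\le\limsup_N\frac1N\int_N^{2N}\mathcal D_H$ with $N$ real on the right, so it suffices to prove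
\begin{equation}\label{eq:dyadic}
\lim_{H\to\infty}\limsup_{N\to\infty}\frac1N\int_N^{2N}\mathcal D_H(y)\,dy=0 .
\end{equation}

Fix $\delta\in(0,\frac1{10})$ and put $\kappa=\delta$. Choose $\varepsilon\in(0,1]$ with
\begin{equation}\label{eq:eps}
|f(\varphi_sx)-f(x)|\le\delta\qquad\text{for all }x\in X,\ |s|\le C\varepsilon,
\end{equation}
and let $P_*$ be as in Proposition~\ref{prop:V}. Transport needs primes of almost equal size, but the reciprocals of the primes in one set $\mathcal P_P$ have a small sum, and Lemma~\ref{lem:lift} for that set alone says nothing. So we apply the lemma to many scales at once and select a good one. Write $\mathcal P_i,\sigma_i$ for $\mathcal P_{2^i},\sigma_{2^i}$ and $s_i=\sum_{p\in\mathcal P_i}1/p$. The sets $\mathcal P_i$ are disjoint, and $s_i\ge\sigma_i/2^{i+1}\gg\kappa/i$ for large $i$, so $\sum_is_i$ diverges. Choose $i_0$ with $2^{i_0}\ge\max(P_*,1/\delta)$ and then $i_1$ with $\sum_{i_0\le i\le i_1}s_i\ge14\delta^{-2}$. Let $H\ge H_0$, where $H_0$ is given by Lemma~\ref{lem:lift}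 for $\bigcup_{i_0\le i\le i_1}\mathcal P_i$, and let $N\ge H$. Put $A_i=\frac1{\sigma_i}\sum_{p\in\mathcal P_i}\frac1N\int_{N/2}^{4N}E_p(y)^2\,dy$. For $p\in\mathcal P_i$ we have $1/p\ge1/((1+\kappa)2^i)\ge s_i/((1+\kappa)\sigma_i)$, so integrating Lemma~\ref{lem:lift} over an interval of length $7N/2$ gives
\[
\frac1{1+\kappa}\sum_{i_0\le i\le i_1}s_iA_i\le7 .
\]
If $A_i>\delta^2$ for all $i$, the left side exceeds $14/(1+\kappa)>7$. So for each $N$ there is $P=2^i$, $i_0\le i\le i_1$, such that, with $\mathcal P=\mathcal P_P$ and $\sigma=\sigma_P$ from now on,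
\begin{equation}\label{eq:good}
\frac1\sigma\sum_{p\in\mathcal P}\frac1N\int_{N/2}^{4N}E_p(y)^2\,dy\le\delta^2 .
\end{equation}

\subsection{Transport}
Let $y\in[N,2N]$, let $(\tau,\xi)$ attain the supremum $\mathcal D_H(y)$, and let $p,p_0\in\mathcal P$. Put $z=yp_0/p\in[N/2,4N]$ and $\tau_z=\tau p/p_0$, so $|\tau_z|\le2C$. We claim
\begin{equation}\label{eq:transport}
|D(y;\tau,\xi)-D(z;\tau_z,\xi)|\le E_p(y)+E_{p_0}(z)+O\Big(\delta+\frac PH\Big).
\end{equation}
Put $c_m=\mu(m)f(\varphi_{\tau(pm-y)}\xi)$. By the definition of $E_p$, the average $D(y;\tau,\xi)$ is within $E_p(y)$ of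
\[
\frac pH\sum_{\substack{y\le n<y+H\\p\mid n}}\mu(n)f(\varphi_{\tau(n-y)}\xi)=-\frac pH\sum_{y/p\le m<y/p+H/p}c_m+O\Big(\frac1P+\frac PH\Big).
\]
Here $\mu(pm)=-\mu(m)$ fails only when $p\mid m$, which happens for at most $H/p^2+1$ values of $m$, and $\frac pH(H/p^2+1)\le\frac1P+\frac{2P}H$. Apply the same identity to $(z,\tau_z,p_0)$ in place of $(y,\tau,p)$. Since $z/p_0=y/p$ and $\tau_z(p_0m-z)=\tau(pm-y)$, the summands are again $c_m$, and $D(z;\tau_z,\xi)$ is within $E_{p_0}(z)+O(\frac1P+\frac PH)$ of $-\frac{p_0}H\sum_{y/p\le m<y/p+H/p_0}c_m$. The two sums over $m$ start at the same point. As $|p-p_0|\le\kappa P$, changing the prefactor costs at most $\frac{\kappa P}H(\frac HP+1)$, and changing the length costs at most $\frac{2P}H(H|\frac1p-\frac1{p_0}|+1)\le2\kappa+\frac{2P}H$. Since $\kappa=\delta$ and $1/P\le\delta$, this proves \eqref{eq:transport}.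

Fix $p_0$, put $y'=p_0y$ and average \eqref{eq:transport} over $p\in\mathcal P$:
\begin{equation}\label{eq:avg}
\mathcal D_H(y)\le|\mathcal M|+\frac1\sigma\sum_{p\in\mathcal P}\big(E_p(y)+E_{p_0}(yp_0/p)\big)+O\Big(\delta+\frac PH\Big),\qquad\mathcal M=\frac1\sigma\sum_{p\in\mathcal P}D\Big(\frac{y'}p;\frac{\tau p}{p_0},\xi\Big).
\end{equation}

\subsection{The main term}
Let $w(v)=f(\varphi_{\tau v/p_0}\xi)$ for $v\in\mathbb R$. Since $\frac{\tau p}{p_0}(n-\frac{y'}p)=\frac\tau{p_0}(pn-y')$,
\[
\mathcal M=\frac1{\sigma H}\sum_{p\in\mathcal P}\ \sum_{y'\le pn<y'+PH}\mu(n)\,w(pn-y')+O\Big(\delta+\frac1H\Big),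
\]
where the condition $pn<y'+pH$ was replaced by $pn<y'+PH$; for each $p$ this removes at most $\kappa H+1$ values of $n$. Since $N\ge H$, we have $PN\le y'$ and $y'+PH\le(3+2\kappa)PN\le4PN$.

For each pair $(p,n)$ in the sum insert $1=\frac1\theta\int\mathbf 1_{x\le pn<xe^\theta}\frac{dx}x$. On the support of the integrand $0\le pn-x\le\varepsilon P$ by \eqref{eq:len}, so the times $\tau(pn-y')/p_0$ and $\tau(x-y')/p_0$ differ by at most $C\varepsilon$, and $|w(pn-y')-w(x-y')|\le\delta$ by \eqref{eq:eps}. There are at most $\sigma(H+1)$ pairs, so replacing $w(pn-y')$ by $w(x-y')$ changes $\mathcal M$ by at most $2\delta$. Next replace the condition $y'\le pn<y'+PH$ by $y'\le x\le y'+PH$. Given $x\le pn<xe^\theta$, the two conditions differ only if $x<y'\le pn$ or $x\le y'+PH\le pn$. By \eqref{eq:len} this forces $pn$ into $[y',y'+P)$ or $[y'+PH,y'+PH+P)$, and as $p\ge P$ at most $2\sigma$ pairs are affected, each with total mass at most $1$. Therefore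
\[
\mathcal M=\frac1{\sigma H\theta}\int_{y'}^{y'+PH}w(x-y')V(x)\frac{dx}x+O\Big(\delta+\frac1H\Big),\qquad|\mathcal M|\le\frac1{\sigma H\theta}\int_{p_0y}^{p_0y+PH}|V(x)|\frac{dx}x+O\Big(\delta+\frac1H\Big).
\]
The last bound does not involve $\tau$ or $\xi$. For fixed $x$ the set of $y$ with $p_0y\le x\le p_0y+PH$ has length $PH/p_0\le H$, so by Fubini's theorem
\[
\frac1N\int_N^{2N}\frac1{\sigma H\theta}\int_{p_0y}^{p_0y+PH}|V(x)|\frac{dx}x\,dy\le\frac1{\sigma\theta N}\int_{PN}^{4PN}|V(x)|\frac{dx}x=\frac8{\varepsilon\sigma}\int_{PN}^{4PN}|V(x)|\frac{dx}x .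
\]
The scale $P$ depends on $N$ but lies in a fixed finite set, so Proposition~\ref{prop:V} bounds this by $9\delta$ for all large $N$.

\subsection{The error terms and the conclusion}
Insert the bound for $|\mathcal M|$ into \eqref{eq:avg} and average over $y\in[N,2N]$ and over $p_0\in\mathcal P$; the average over $p_0$ is needed because \eqref{eq:good} controls $E_{p_0}$ only on average. In the term $E_{p_0}(yp_0/p)$ substitute $z=yp_0/p$, so that $dy\le2\,dz$. By the Cauchy--Schwarz inequality and \eqref{eq:good}, the $E$-terms contribute at most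
\[
\frac3{\sigma}\sum_{p\in\mathcal P}\frac1N\int_{N/2}^{4N}E_p(y)\,dy\le3\sqrt{7/2}\ \delta .
\]
Hence $\limsup_N\frac1N\int_N^{2N}\mathcal D_H\ll\delta+2^{i_1}/H$ for all $H\ge H_0$, where $i_1$ does not depend on $H$. Letting $H\to\infty$ and then $\delta\to0$ gives \eqref{eq:dyadic}, and Theorem~\ref{thm:A} follows from Proposition~\ref{prop:V}. \qed

\section{Proof of Proposition~\ref{prop:V}}\label{sec:arith}

The proof follows the method of Matom\"aki and Radziwi{\l}{\l} \cite{MR}. We write $\mathcal P=\mathcal P_P$, $\sigma=\sigma_P$ and $\mathcal L=\log N$.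

\subsection{Standard facts}
Let $(a_n)_{n\le K}$ be complex numbers and $T\ge1$. A set $\mathcal R\subset\mathbb R$ is \emph{$1$-separated} if distinct points of $\mathcal R$ are at distance at least $1$. The first three facts are in \cite[Chapter 9]{IK}.
\begin{enumerate}
\item[(F1)] (Mean value theorem) $\int_{-T}^T|\sum_{n\le K}a_nn^{-it}|^2dt\ll(T+K)\sum|a_n|^2$.
\item[(F2)] (Discrete version) For $1$-separated $\mathcal R\subset[-T,T]$, $\sum_{t\in\mathcal R}|\sum_{n\le K}a_nn^{-it}|^2\ll(T+K)\log(2K)\sum|a_n|^2$.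
\item[(F3)] (Hal\'asz--Montgomery) The sum in (F2) is also $\ll(K+|\mathcal R|T^{1/2})\log(2T)\sum|a_n|^2$.
\item[(F4)] (Upper bound sieve) For $2\le z_1<z_2\le N$, the number of $n\le5N$ with no prime factor in $(z_1,z_2]$ is $\ll N\frac{\log z_1}{\log z_2}$.
\item[(F5)] The prime number theorem, and $\sum_{n\le x}\mu(n)\ll x(\log x)^{-10}$. In particular $\sum_{Y\le p\le eY}1/p\le1$ when $Y$ exceeds an absolute constant.
\item[(F6)] (Vinogradov--Korobov) There is $c>0$ such that for all large $T$, $\zeta(s)\ne0$ when $|\operatorname{Im}s|\le T$ and $\operatorname{Re}s\ge1-c(\log T)^{-2/3}(\log\log T)^{-1/3}$.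
\item[(F7)] (Truncated Perron formula) For $x,Z\ge2$, $t\in\mathbb R$ and $c_x=1+1/\log x$, with $\Lambda$ the von Mangoldt function,
\[
\sum_{n\le x}\Lambda(n)n^{-it}=\frac1{2\pi i}\int_{c_x-iZ}^{c_x+iZ}-\frac{\zeta'}\zeta(s+it)\frac{x^s}s\,ds+O\Big(\frac{x(\log x)^2}Z+\log x\Big).
\]
\item[(F8)] Uniformly for $\frac12\le\operatorname{Re}s\le2$, $\frac{\zeta'}\zeta(s)=-\frac1{s-1}+\sum_{|\operatorname{Im}(\rho-s)|\le1}\frac1{s-\rho}+O(\log(|\operatorname{Im}s|+3))$, where $\rho$ runs over the nontrivial zeros of $\zeta$ and the sum has $O(\log(|\operatorname{Im}s|+3))$ terms.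
\end{enumerate}
Short sums are linked to Dirichlet polynomials by Plancherel's theorem. Let $(c_k)$ be finitely supported, $\vartheta>0$, and $a(u)=\sum_{e^u\le k<e^{u+\vartheta}}c_k$. The term $k$ is present for $\log k-\vartheta<u\le\log k$, so $\int a(u)e^{-itu}du=\frac{e^{i\vartheta t}-1}{it}\sum_kc_kk^{-it}$ and
\begin{equation}\label{eq:planch}
\int_{\mathbb R}|a(u)|^2du=\frac1{2\pi}\int_{\mathbb R}\Big|\sum_kc_kk^{-it}\Big|^2\Big|\frac{e^{i\vartheta t}-1}t\Big|^2dt .
\end{equation}

\subsection{Strategy and parameters}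
By \eqref{eq:planch}, $V$ is controlled by $A_0(t)M(t)$ for $|t|$ up to a multiple $BN$ of $N$, where $A_0$ is the polynomial over $\mathcal P$ and $M$ is the polynomial over $n\asymp N$ with coefficients $\mu(n)/n$. By (F1) the mean square of $M$ on this range is bounded, so the $t$ where $A_0$ is small are harmless. On the set where $A_0$ is large we must show that $M$ has small mean square. Pull out of $n$ a prime of size $e^w$, so that $M$ is nearly a sum of products $A\cdot R$ with $A$ a polynomial over primes and $R$ of length $Ne^{-w}$. Where $|A|\le e^{-\alpha w}$ we gain $e^{-2\alpha w}$; but $R$ is shorter than the range of $t$, and (F1) loses $e^w$. The loss is repaired by multiplying $R$ by a power of a polynomial that is known to be large, namely $A_0$, which restores the length $N$ at little cost. Where $A$ is not small, it takes over the role of $A_0$ for a range of larger primes. After the last range the remaining $t$ form a sparse set, and (F3) and (F6) finish the proof.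

The ranges $(P_j,Q_j]$ must be long, so that most integers have a prime factor in each; $P_j$ must be a high power of $Q_{j-1}$, so that the losses at level $j-1$ are negligible at level $j$; and $\log\log Q_j$ must be small compared with $\log P_{j-1}$, to absorb the factorials that come from high powers. Put
\[
\alpha_j=\frac j{8(j+1)}\ (j\ge0),\qquad d_j=\alpha_j-\alpha_{j-1}=\frac1{8j(j+1)}\ge\frac1{16j^2}\ (j\ge1),
\]
$P_0=P$, $Q_0=2P$, and for $j\ge1$
\[
P_j=Q_{j-1}^{100j^2},\qquad Q_j=\exp\big(P_{j-1}^{1/(1000j^2)}\big),\qquad\lambda_j=P_j^{-d_j/8}.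
\]

\begin{lemma}\label{lem:param}
If $P$ exceeds an absolute constant, then for all $j\ge1$:
\begin{enumerate}
\item[(i)] $Q_{j-1}<P_j<Q_j$ and $Q_j\ge(2P)^{100^j}$;
\item[(ii)] $\log Q_{j-1}\le0.16\,d_j\log P_j$ and $\log\log Q_j\le0.016\,d_j\log P_{j-1}$.
\end{enumerate}
Moreover $\sum_{j\ge1}\frac{\log P_j}{\log Q_j}\to0$ and $\sum_{j\ge1}\lambda_j\to0$ as $P\to\infty$.
\end{lemma}

\begin{proof}
Part (ii) follows from the definitions and $1/j^2\le16d_j$. Let $r_j=\log P_j/\log Q_j$. Then $r_1=100\log(2P)P^{-1/1000}$. Let $j\ge2$ and suppose $P_{j-2}\le Q_{j-2}$ and $Q_{j-2}\ge(2P)^{100^{j-2}}$, which holds for $j=2$. We have $\log P_j=100j^2P_{j-2}^{1/(1000(j-1)^2)}\le100j^2Q_{j-2}^{1/1000}$, and $\log Q_j=Q_{j-2}^{(j-1)^2/(10j^2)}\ge Q_{j-2}^{1/40}$. Hence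
\[
r_j\le100j^2Q_{j-2}^{-1/50}\le100j^2(2P)^{-100^{j-2}/50}.
\]
The sum over $j\ge2$ of the right side tends to $0$ as $P\to\infty$, and so does $r_1$. So for large $P$ all these bounds are below $1$. If $r_j<1$, then $Q_j>P_j\ge Q_{j-1}^{100}$, and (i) and the first limit follow by induction. Finally $\lambda_j=Q_{j-1}^{-100j^2d_j/8}\le Q_{j-1}^{-100/128}\le(2P)^{-\frac34100^{j-1}}$, which gives the second limit.
\end{proof}

Let $J=J(N)$ be the largest $j$ with $Q_j\le\exp(\sqrt{\mathcal L})$; $J\ge1$ for large $N$. Add one range of large primes: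
\[
P_\infty=\exp(\mathcal L^{9/10}),\qquad Q_\infty=\exp(\mathcal L/\log\mathcal L),\qquad\lambda_\infty=1/\mathcal L .
\]
The ranges $(P_j,Q_j]$, $j\in\{1,\dots,J,\infty\}$, are disjoint, and $\lambda_j\le1$, $1/\lambda_j\le P_j\le N$ for these $j$. Let $\mathcal S$ be the set of positive integers with a prime factor in each range, $\mathcal N=[N/2,5N]\cap\mathbb Z$, and $\varrho=\#(\mathcal N\setminus\mathcal S)/N$. By (F4), $\varrho\ll\sum_{j\ge1}\frac{\log P_j}{\log Q_j}+\mathcal L^{-1/10}\log\mathcal L$, so by Lemma~\ref{lem:param}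
\begin{equation}\label{eq:rho}
\varrho_P:=\limsup_{N\to\infty}\varrho\to0\qquad(P\to\infty).
\end{equation}

\subsection{Reduction to a mean square}
Put $q=\sigma/P$ and
\[
A_0(t)=\sum_{p\in\mathcal P}p^{-1-it},\qquad M(t)=\sum_{n\in\mathcal N\cap\mathcal S}\mu(n)n^{-1-it},
\]
so that $|A_0|\le q$. For $B\ge1$ and $\beta\in(0,1)$ let $\mathcal W=\{t:|t|\le BN,\ |A_0(t)|>\beta q\}$.

\begin{lemma}\label{lem:reduction}
We have
\[
\frac1\sigma\int_{PN}^{4PN}|V(x)|\frac{dx}x\ll\varepsilon\varrho+\varepsilon\Big(\frac1{B\varepsilon^2}+\beta^2B+\int_{\mathcal W}|M(t)|^2dt\Big)^{1/2}+\frac1N .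
\]
\end{lemma}

\begin{proof}
If $x\in[PN,4PN]$ and $x\le pn<xe^\theta$, then $N/2\le n<4Ne^{1/8}\le5N$, so $n\in\mathcal N$. The pairs with $n\notin\mathcal S$ contribute at most $\theta\sigma\varrho N=\frac18\varepsilon\sigma\varrho$ to $\int|V|\frac{dx}x$. Let $V_{\mathcal S}$ be the rest of $V$, and let $a(u)$ be the sum of $\mu(n)/(pn)$ over $p\in\mathcal P$, $n\in\mathcal N\cap\mathcal S$ with $e^u\le pn<e^{u+\theta}$. For $x=e^u\in[PN,4PN]$ and each $p$, by \eqref{eq:len} the admissible $n$ lie in a half-open interval of length at most $1$, so there are at most $\sigma$ pairs; for each, $0\le1-x/(pn)\le\theta$. Thus $|V_{\mathcal S}(x)-xa(\log x)|\le\theta\sigma$, which contributes $O(\sigma/N)$. By the Cauchy--Schwarz inequality and \eqref{eq:planch},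
\[
\int_{PN}^{4PN}|xa(\log x)|\frac{dx}x\ll PN\Big(\int_{\mathbb R}|A_0(t)M(t)|^2\min\Big(\theta^2,\frac4{t^2}\Big)dt\Big)^{1/2}.
\]
By (F1), $\int_{-T}^T|M|^2\ll T/N+1$. The range $2^kBN<|t|\le2^{k+1}BN$ contributes $\ll q^2(2^kBN)^{-2}2^kB$ to the integral, and the sum over $k\ge0$ is $\ll q^2/(BN^2)\ll q^2\theta^2/(B\varepsilon^2)$. The $t$ with $|t|\le BN$, $t\notin\mathcal W$ contribute $\ll\theta^2\beta^2q^2B$. The set $\mathcal W$ contributes at most $\theta^2q^2\int_{\mathcal W}|M|^2$. Since $PNq\theta=\varepsilon\sigma/8$, the lemma follows.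
\end{proof}

The heart of the matter is the following.

\begin{proposition}\label{prop:W}
For fixed $\kappa,B,\beta$, $\ \limsup_{N\to\infty}\int_{\mathcal W}|M(t)|^2dt\to0$ as $P\to\infty$.
\end{proposition}

Proposition~\ref{prop:V} follows. Let $c_1$ be the constant in Lemma~\ref{lem:reduction} and $\delta_1=\delta/(4c_1)$. Choose $B$ with $1/(B\varepsilon^2)\le\delta_1^2$, then $\beta$ with $\beta^2B\le\delta_1^2$, then $P_*$ such that $\sigma_P\ge1$, $\varrho_P\le\delta_1$ and $\limsup_N\int_{\mathcal W}|M|^2\le\delta_1^2$ for $P\ge P_*$. The upper limit in Proposition~\ref{prop:V} is then at most $c_1\varepsilon(1+\sqrt3)\delta_1\le\varepsilon\delta$.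

In the rest of the section $P$ is large in terms of $\kappa,\beta$, and $N$ is large in terms of $P,B$.

\subsection{Factoring $M$}
Fix $j\in\{1,\dots,J,\infty\}$. The condition $pm\in\mathcal N$ ties $p$ to $m$. To separate them we cut the primes into bands of logarithmic width $\lambda_j$. Let $I_j$ be the set of $w\in\lambda_j\mathbb Z$ such that $(e^w,e^{w+\lambda_j}]$ meets $(P_j,Q_j]$. Then
\begin{equation}\label{eq:Ij}
|I_j|\ll\lambda_j^{-1}\log Q_j,\qquad\tfrac12\log P_j\le\log P_j-1\le w\le\log Q_j\quad(w\in I_j).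
\end{equation}
Let $\omega_j(m)$ be the number of primes in $(P_j,Q_j]$ that divide $m$, let $\mathcal S_j$ be the set of positive integers with a prime factor in every range other than the $j$th, and for $w\in I_j$ put
\[
A_{j,w}(t)=\sum_{\substack{P_j<p\le Q_j\\e^w<p\le e^{w+\lambda_j}}}p^{-1-it},\qquad R_{j,w}(t)=\sum_{\substack{m\in\mathcal S_j\\\frac12Ne^{-w}\le m\le5Ne^{-w}}}\frac{\mu(m)}{1+\omega_j(m)}\,m^{-1-it}.
\]
The weight $1/(1+\omega_j(m))$ compensates for the $\omega_j(n)$ ways of choosing the prime to pull out of $n$.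

\begin{lemma}\label{lem:factor}
Let $\mathcal E_j=M+\sum_{w\in I_j}A_{j,w}R_{j,w}$. Then $\int_{|t|\le BN}|\mathcal E_j|^2dt\ll B\lambda_j$. Consequently, for every measurable $\mathcal T\subset[-BN,BN]$,
\begin{equation}\label{eq:CS}
\int_{\mathcal T}|M|^2dt\ll B\lambda_j+|I_j|\sum_{w\in I_j}\int_{\mathcal T}|A_{j,w}R_{j,w}|^2dt .
\end{equation}
\end{lemma}

\begin{proof}
Write $\mathcal E_j=\sum_ne_nn^{-1-it}$ and $\lambda=\lambda_j$. A pair $(p,m)$ with $p\in(P_j,Q_j]$ and $m\in\mathcal S_j$ occurs in $\sum_wA_{j,w}R_{j,w}$ if and only if $\frac12Ne^{-w}\le m\le5Ne^{-w}$ for the band $w$ of $p$, that is, $\frac12N\gamma\le pm\le5N\gamma$ with $\gamma=pe^{-w}\in(1,e^\lambda]$. This range condition holds when $\frac12Ne^\lambda\le pm\le5N$ and fails when $pm\notin[\frac12N,5Ne^\lambda]$.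

Let $n$ be squarefree. If $n=pm$ with $p\in(P_j,Q_j]$, then $\mu(m)=-\mu(n)$, $1+\omega_j(m)=\omega_j(n)$, and $m\in\mathcal S_j$ if and only if $n\in\mathcal S$. So $e_n=0$ for $n\notin\mathcal S$, while for $n\in\mathcal S$ we have $e_n=\mu(n)\big(\mathbf 1_{n\in\mathcal N}-k_n/\omega_j(n)\big)$, where $k_n\in[0,\omega_j(n)]$ counts the primes $p\mid n$ in $(P_j,Q_j]$ for which the range condition holds. Thus $|e_n|\le1$, and $e_n=0$ unless $n\in[\frac12N,\frac12Ne^\lambda]\cup[5N,5Ne^\lambda]$. These intervals contain $\ll\lambda N+1$ integers.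

Let $n$ be not squarefree. Its coefficient in $M$ is $0$. A pair with $pm=n$ and $\mu(m)\ne0$ has $p\mid m$, and then $p$ is the only prime whose square divides $n$. So there is at most one such pair, $|e_n|\le1$, and $e_n=0$ unless $\frac12N\le n\le15N$ and $p^2\mid n$ for some $p>P_j$. There are at most $\sum_{k>P_j}15N/k^2\ll N/P_j$ such $n$.

Since $1/N\le1/P_j\le\lambda$, we get $\sum|e_n|^2/n^2\ll\lambda/N$, and (F1) gives the first claim. The second follows from $|M|^2\le2|\mathcal E_j|^2+2|I_j|\sum_w|A_{j,w}R_{j,w}|^2$.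
\end{proof}

\subsection{Restoring the length}

\begin{lemma}\label{lem:moment}
Let $\mathcal A$ be a set of primes in $[Y,eY]$ with $\sum_{p\in\mathcal A}1/p\le1$ and $A(t)=\sum_{p\in\mathcal A}p^{-1-it}$. Let $R(t)=\sum_{K\le m\le10K}r_mm^{-1-it}$ with $|r_m|\le1$, and let $\ell\ge1$ be an integer with $K_1:=Y^\ell K\ge N/2$. Then
\[
\int_{|t|\le BN}|A(t)^\ell R(t)|^2dt\ll B(4\ell)^{2\ell}.
\]
\end{lemma}

\begin{proof}
Let $\mathcal A^{(i)}$ be the set of products of $i$ primes of $\mathcal A$, repetitions allowed, with $\mathcal A^{(0)}=\{1\}$; then $\sum_{h\in\mathcal A^{(i)}}1/h\le(\sum_{\mathcal A}1/p)^i\le1$. Each $d\in\mathcal A^{(\ell)}$ arises from at most $\ell!$ ordered $\ell$-tuples, so $A^\ell R=\sum_kb_kk^{-1-it}$ with $K_1\le k\le10e^\ell K_1$ and $|b_k|\le\ell!\,g(k)$, where $g(k)$ is the number of divisors of $k$ in $\mathcal A^{(\ell)}$. For $d,d'\in\mathcal A^{(\ell)}$ write $d=ah$, $d'=ah'$ with $a=\gcd(d,d')$. Then $a\in\mathcal A^{(\ell-i)}$ and $h,h'\in\mathcal A^{(i)}$ for some $i$, and the least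 common multiple is $ahh'$. Hence for $Z\ge1$
\[
\sum_{k\le Z}g(k)^2\le\sum_{d,d'\in\mathcal A^{(\ell)}}\frac Z{\operatorname{lcm}(d,d')}\le Z\sum_{i=0}^\ell\Big(\sum_{a\in\mathcal A^{(\ell-i)}}\frac1a\Big)\Big(\sum_{h\in\mathcal A^{(i)}}\frac1h\Big)^2\le(\ell+1)Z .
\]
Summing over $2^iK_1\le k<2^{i+1}K_1$, $i\ge0$, gives $\sum_{k\ge K_1}g(k)^2/k^2\le4(\ell+1)/K_1$. By (F1) the integral is $\ll(BN/K_1+e^\ell)\,\ell!^2(\ell+1)\ll Be^\ell(\ell+1)\ell^{2\ell}$, and $e^\ell(\ell+1)\le e^{2\ell}\le16^\ell$.
\end{proof}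

\subsection{Splitting $\mathcal W$; the small frequencies}
Let $T_0=\mathcal L^6$. For $t\in\mathcal W$ with $|t|>T_0$, put $t\in\mathcal T_j$ if $j\in\{1,\dots,J\}$ is the least index such that $|A_{j,w}(t)|\le e^{-\alpha_jw}$ for all $w\in I_j$, and put $t\in\mathcal U$ if there is no such index. Then $\mathcal W\subset[-T_0,T_0]\cup\mathcal T_1\cup\dots\cup\mathcal T_J\cup\mathcal U$.

At $t=0$ a prime polynomial has no cancellation at all, so for small $|t|$ the saving must come from $\mu$ itself. These frequencies correspond to long intervals, where (F5) applies.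

\begin{lemma}\label{lem:small}
$\limsup_{N\to\infty}\int_{|t|\le T_0}|M|^2dt\ll\varrho_P$.
\end{lemma}

\begin{proof}
Let $a_M(u)$ be the sum of $\mu(n)/n$ over $n\in\mathcal N\cap\mathcal S$ with $e^u\le n<e^{u+1/T_0}$. Since $|e^{ix}-1|\ge\frac2\pi|x|$ for $|x|\le1$, \eqref{eq:planch} gives $\int_{|t|\le T_0}|M|^2\ll T_0^2\int|a_M|^2du$. The sum $a_M(u)$ has $\ll N/T_0+1$ terms of size at most $2/N$, so $|a_M|\ll1/T_0$ and $\int_{|t|\le T_0}|M|^2\ll T_0\int|a_M|\,du$. Write $a_M$ as the sum over all $n\in\mathcal N$ in the interval minus the sum over $n\in\mathcal N\setminus\mathcal S$. The first is a sum of $\mu(n)/n$ over a subinterval of $[N/2,5N]$, which is $O(\mathcal L^{-10})$ by (F5) and partial summation, and it vanishes for $u$ outside an interval of bounded length; it contributes $O(\mathcal L^{-4})$. In the second, each $n$ is present for $u$ in a set of measure $1/T_0$, so it contributes at most $\sum_{n\in\mathcal N\setminus\mathcal S}1/n\le2\varrho$.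
\end{proof}

\subsection{The sets $\mathcal T_j$}

\begin{lemma}\label{lem:Tj}
For $1\le j\le J$, $\ \int_{\mathcal T_j}|M|^2dt\ll B\lambda_j$.
\end{lemma}

\begin{proof}
We treat $A_0$ as level $0$: put $I_0=\{\log P\}$ and $A_{0,\log P}=A_0$. For $w'\in I_{j-1}$ let $\gamma(w')=\alpha_{j-1}w'$ if $j\ge2$, and $\gamma(w')=2\log\log P$ if $j=1$. Every $t\in\mathcal T_j$ lies in one of the sets
\[
\mathcal T_j(w')=\{t\in\mathcal T_j:|A_{j-1,w'}(t)|>e^{-\gamma(w')}\},\qquad w'\in I_{j-1}.
\]
For $j\ge2$ this holds because $j$ is minimal. For $j=1$ it holds because $t\in\mathcal W$ and $\beta q\ge\beta\kappa/(2\log P)\ge(\log P)^{-2}$ for large $P$. In all cases the primes of $A_{j-1,w'}$ lie in $[e^{w'},e^{w'+1}]$, and $\frac12\log P_{j-1}\le w'\le\log Q_{j-1}$, so $w'\ge8$ and the reciprocals of these primes sum to at most $1$.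

Let $w\in I_j$. Then $w\ge100\log Q_{j-1}-1\ge w'$ by \eqref{eq:Ij}, so $\ell=\lceil w/w'\rceil$ satisfies $w\le\ell w'\le w+w'$ and $\ell\le2w/w'$. On $\mathcal T_j(w')$ we have $|A_{j,w}|\le e^{-\alpha_jw}$ and $1\le|e^{\gamma(w')}A_{j-1,w'}|^{2\ell}$. Lemma~\ref{lem:moment} with $Y=e^{w'}$ and $K=\frac12Ne^{-w}$, so that $K_1\ge N/2$, gives
\[
\int_{\mathcal T_j(w')}|A_{j,w}R_{j,w}|^2dt\ll B\exp\big(-2\alpha_jw+2\ell\gamma(w')+2\ell\log4\ell\big).
\]
We bound the two positive terms. For $j\ge2$, using $\alpha_{j-1}<\frac18$, Lemma~\ref{lem:param}(ii) and $\log P_j\le2w$,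
\[
2\ell\gamma(w')\le2\alpha_{j-1}(w+w')\le2\alpha_{j-1}w+\tfrac14\log Q_{j-1}\le2\alpha_{j-1}w+0.08\,d_jw .
\]
For $j=1$, $2\ell\gamma(w')\le8w\log\log P/\log P\le0.08\,d_1w$ for large $P$, which is the same bound because $\alpha_0=0$. For all $j\ge1$, using $w'\ge8$, $w\le\log Q_j$ and Lemma~\ref{lem:param}(ii),
\[
2\ell\log4\ell\le\frac{4w}{w'}\log\frac{8w}{w'}\le\frac{4w}{w'}\log w\le\frac{8w\log\log Q_j}{\log P_{j-1}}\le0.13\,d_jw .
\]
So the exponent is at most $-2d_jw+0.21\,d_jw\le-\frac32d_jw\le-\frac32d_j\log P_j+1$.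

It remains to sum over $w$ and $w'$. By \eqref{eq:Ij} and Lemma~\ref{lem:param}(ii), $|I_j|^2\ll P_j^{d_j/4}\exp(2\log\log Q_j)\le P_j^{0.29\,d_j}$, and $|I_{j-1}|\ll Q_{j-1}^2\le P_j^{0.32\,d_j}$. Hence the second term in \eqref{eq:CS} with $\mathcal T=\mathcal T_j$ is $\ll BP_j^{(0.61-1.5)d_j}\le BP_j^{-d_j/8}=B\lambda_j$.
\end{proof}

\subsection{The set $\mathcal U$}
On $\mathcal U$ we use the range $(P_\infty,Q_\infty]$. Its primes are large enough for the zero-free region to give a pointwise saving, though only a power of $\mathcal L$. This cannot pay for the loss in (F1). But $\mathcal U$ is sparse, and for sparse sets (F3) loses only a factor $\mathcal L$.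

\begin{lemma}\label{lem:primes}
If $T_0\le|t|\le BN$ and $P_\infty\le Y<Y'\le eY$, $Y\le N$, then $\big|\sum_{Y<p\le Y'}p^{-1-it}\big|\ll_B\mathcal L^{-6}$.
\end{lemma}

\begin{proof}
Let $x\in[Y,eY]$. One of the numbers $\mathcal L^{10}$, $3\mathcal L^{10}$ is at distance at least $1$ from $|t|$; call it $Z$. Then $|t\pm Z|\ge1$. The error term in (F7) is $\ll x\mathcal L^{-8}$, since $P_\infty\le x\le eN$. By (F6) with $T=3BN$ there is $c_0>0$ such that, with $\eta=c_0\mathcal L^{-2/3}(\log\mathcal L)^{-1/3}$, $\zeta$ has no zeros with $\operatorname{Re}s\ge1-\eta$, $|\operatorname{Im}s|\le3BN$. Move the contour in (F7) to $\operatorname{Re}s=1-\eta/2$. For $s$ on the new vertical side or on the two horizontal sides, $|\operatorname{Im}(s+it)|+1\le3BN$, so $s+it$ is at distance at least $\eta/2$ from the zeros that appear in (F8). It is also at distance at least $\eta/2$ from $1$: on the vertical side because of the real part, on the horizontal sides because $|\operatorname{Im}(s+it)|=|t\pm Z|\ge1$. So (F8) gives $\frac{\zeta'}\zeta(s+it)\ll_B\mathcal L/\eta\ll_B\mathcal L^2$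 there.

The vertical side contributes $\ll_Bx^{1-\eta/2}\mathcal L^2\log Z\ll x^{1-\eta/2}\mathcal L^3$. Since $\frac\eta2\log x\ge\frac{c_0}2\mathcal L^{9/10-2/3}(\log\mathcal L)^{-1/3}\ge20\log\mathcal L$ for large $N$, this is at most $x\mathcal L^{-17}$. Here the exponent $\frac23<\frac9{10}$ in (F6) is used. The horizontal sides contribute $\ll_Bx\mathcal L^2/Z\le x\mathcal L^{-8}$. The only possible pole inside the rectangle is $s=1-it$, with residue $x^{1-it}/(1-it)$ of modulus at most $x/T_0=x\mathcal L^{-6}$. Thus $\sum_{n\le x}\Lambda(n)n^{-it}\ll_Bx\mathcal L^{-6}$. Higher prime powers contribute $O(\sqrt x\log x)$, so $\Theta(x):=\sum_{p\le x}(\log p)p^{-it}\ll_Bx\mathcal L^{-6}$ for $x\in[Y,eY]$. By partial summation,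
\[
\sum_{Y<p\le Y'}p^{-1-it}=\frac{\Theta(Y')}{Y'\log Y'}-\frac{\Theta(Y)}{Y\log Y}+\int_Y^{Y'}\Theta(x)\frac{1+\log x}{(x\log x)^2}dx\ll_B\mathcal L^{-6}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:sparse}
Every $1$-separated set $\mathcal R\subset\mathcal U$ has $|\mathcal R|\ll_BN^{0.3}$.
\end{lemma}

\begin{proof}
For $t\in\mathcal U$ there is $w\in I_J$ with $|A_{J,w}(t)|>e^{-\alpha_Jw}$. Let $\mathcal R_w$ be the set of $t\in\mathcal R$ with this property for a given $w$, and let $\ell=\lceil\mathcal L/w\rceil$, so that $\mathcal L\le w\ell\le\mathcal L+\sqrt{\mathcal L}$. Write $A_{J,w}^\ell=\sum_kb_kk^{-1-it}$. Then $0\le b_k\le\ell!$, the support satisfies $e^{w\ell}\le k\le e^{(w+1)\ell}$, and $\sum_kb_k/k=A_{J,w}(0)^\ell\le1$. So $\sum_kb_k^2/k^2\le\ell!\,e^{-w\ell}$. By (F2) and $e^{w\ell}\ge N$,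
\[
|\mathcal R_w|\,e^{-2\alpha_Jw\ell}\le\sum_{t\in\mathcal R_w}|A_{J,w}(t)|^{2\ell}\ll\big(BN+e^{(w+1)\ell}\big)(w+1)\ell\cdot\ell!\,e^{-w\ell}\ll B\,e^\ell\,\ell!\,\mathcal L .
\]
Since $\alpha_J<\frac18$, $e^{2\alpha_Jw\ell}\le N^{1/4}e^{\sqrt{\mathcal L}}$. The factorial is controlled by the maximality of $J$: from $P_J^{1/(1000(J+1)^2)}=\log Q_{J+1}>\sqrt{\mathcal L}$ we get $\log P_J\ge2000\log\mathcal L$, so $w\ge1000\log\mathcal L$ and $\ell\le\mathcal L/(1000\log\mathcal L)+1$. Then $\ell+\ell\log\ell\le\mathcal L/1000+o(\mathcal L)$, so $e^\ell\ell!\le N^{1/400}$, and $|\mathcal R_w|\ll_BN^{0.26}$. Finally $|I_J|\ll Q_J^2\le e^{2\sqrt{\mathcal L}}\le N^{0.04}$.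
\end{proof}

\begin{lemma}\label{lem:U}
$\int_{\mathcal U}|M|^2dt\to0$ as $N\to\infty$.
\end{lemma}

\begin{proof}
Fix $w\in I_\infty$ and write $R=R_{\infty,w}$. For each integer $k$ with $\mathcal U\cap[k,k+1)\ne\emptyset$ choose $t_k$ in this set with $|R(t_k)|^2\ge\frac12\sup_{\mathcal U\cap[k,k+1)}|R|^2$. Then $\int_{\mathcal U}|R|^2\le2\sum_k|R(t_k)|^2$, and the $t_k$ with $k$ even form a $1$-separated subset of $\mathcal U$, as do those with $k$ odd. The polynomial $R$ is supported on $K\le m\le10K$ with $K=\frac12Ne^{-w}\ge N/(2Q_\infty)\ge N^{0.9}$, and the squares of its coefficients sum to $O(1/K)$. By (F3) and Lemma~\ref{lem:sparse},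
\[
\int_{\mathcal U}|R|^2dt\ll_B\big(1+N^{0.3}N^{0.5}N^{-0.9}\big)\mathcal L\ll\mathcal L .
\]
The polynomial $A_{\infty,w}$ is a sum over $Y<p\le Y'$ with $Y=\max(P_\infty,e^w)\le N$ and $Y'=\min(Q_\infty,e^{w+\lambda_\infty})\le eY$, so $|A_{\infty,w}|\ll_B\mathcal L^{-6}$ on $\mathcal U$ by Lemma~\ref{lem:primes}. By \eqref{eq:Ij}, $|I_\infty|\ll\mathcal L^2$. Now \eqref{eq:CS} with $j=\infty$ gives $\int_{\mathcal U}|M|^2\ll_B\mathcal L^{-1}+\mathcal L^4\cdot\mathcal L^{-12}\cdot\mathcal L$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:W}]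
By Lemmas~\ref{lem:small}, \ref{lem:Tj} and~\ref{lem:U},
\[
\limsup_{N\to\infty}\int_{\mathcal W}|M|^2dt\ll\varrho_P+B\sum_{j\ge1}\lambda_j ,
\]
and the right side tends to $0$ as $P\to\infty$ by \eqref{eq:rho} and Lemma~\ref{lem:param}.
\end{proof}

This completes the proof of Proposition~\ref{prop:V}, and with it of Theorems~\ref{thm:A} and~\ref{thm:answers}.

\begin{thebibliography}{9}

\bibitem{FKL} S. Ferenczi, J. Ku{\l}aga-Przymus and M. Lema\'nczyk, \emph{Sarnak's Conjecture -- what's new}, arXiv:1710.04039 (2017).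

\bibitem{IK} Iwaniec and Kowalski, \emph{Analytic Number Theory}, Chapter 9.

\bibitem{MR} Matom\"aki and Radziwi{\l}{\l}, Ann. of Math. 183 (2016).

\bibitem{Ratner} Ratner, Ann. of Math. 134 (1991), Theorem 1.

\end{thebibliography}
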